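\title{Hypercyclic algebras for the operators $\phi(D)$ on the space of entire functions}

\begin{abstract}
Let $\phi$ be a nonconstant entire function of exponential type and let $D$ be differentiation on the space $H(\mathbb C)$ of entire functions. We prove that $\phi(D)$ supports a hypercyclic algebra if and only if $\phi$ is not of the form $ce^{az}$, whatever the value of $\phi(0)$. In that case a generic sequence of entire functions generates a dense hypercyclic algebra that is not finitely generated. The proof perturbs a given function by exponentially small superpositions of exponentials. Their frequencies are arranged so that in each power a single term dominates under iteration and depends linearly on a free unknown; the unknowns are then chosen, by Brouwer's fixed point theorem, so as to cancel all other terms.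
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The problem}
Let $H(\mathbb C)$ be the space of entire functions with the topology of uniform convergence on compact sets, given by the seminorms $\|f\|_R=\sup_{|z|\le R}|f(z)|$, $R>0$. It is a Fr\'echet space, and pointwise multiplication is continuous, so it is a topological algebra. Let $Df=f'$.

An entire function $\phi(z)=\sum_{n\ge0}\phi_nz^n$ is \emph{of exponential type} if $|\phi(z)|\le Ae^{B|z|}$ for some constants $A,B>0$. For such $\phi$ put
\[
\phi(D)f=\sum_{n\ge0}\phi_nf^{(n)},\qquad f\in H(\mathbb C).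
\]
Cauchy's estimates give $|\phi_n|\le A(eB/n)^n$ for $n\ge1$ (use the circle of radius $n/B$) and $\|f^{(n)}\|_R\le n!\,s^{-n}\|f\|_{R+s}$. With $s=2eB$ and $n!\le n^n$ we get $\|\phi_nf^{(n)}\|_R\le A2^{-n}\|f\|_{R+2eB}$ for all $n\ge0$. So $\phi(D)$ is a continuous linear operator on $H(\mathbb C)$, and it commutes with all translations. This is the only use that we make of the exponential type. The function $\phi(z)=z$ gives $D$ itself; by Taylor's formula, $\phi(z)=e^{az}$ gives the translation $\tau_af(z)=f(z+a)$. We say that $\phi$ is a \emph{multiple of an exponential function} if $\phi(z)=ce^{az}$ for some $c,a\in\mathbb C$.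

Let $T$ be a continuous linear operator on a topological vector space $X$. A vector $x\in X$ is \emph{hypercyclic} for $T$ if its orbit $\{T^nx:n\ge0\}$ is dense in $X$, and $HC(T)$ denotes the set of these vectors. If $X$ is a topological algebra, a \emph{hypercyclic algebra} for $T$ is a subalgebra $A\ne\{0\}$ of $X$ with $A\subset HC(T)\cup\{0\}$, and $T$ \emph{supports} a hypercyclic algebra if such an $A$ exists. The definition measures how far the density of orbits is compatible with a multiplication that $T$ is not asked to respect: if $f\in A$, then $f^2$, $f^3$, $f-f^2$ and every other nonzero function $\Pi(f)$, with $\Pi$ a polynomial without constant term, must have a dense orbit. For $T=\phi(D)$ the algebra cannot contain the constant $1$, because $\phi(D)1=\phi(0)$ and the orbit of $1$ stays in a line. Algebras are therefore non-unital throughout.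

Two facts are known. If $\phi(z)=ce^{az}$, then $\phi(D)=c\tau_a$ supports no hypercyclic algebra. If $|\phi(0)|<1$, then $\phi(D)$ supports a hypercyclic algebra if and only if $\phi$ is not a multiple of an exponential function. The problem, posed as a conjecture in \cite{Bayart}, is whether the restriction on $\phi(0)$ can be dropped: \emph{does $\phi(D)$ support a hypercyclic algebra for every nonconstant $\phi$ of exponential type that is not a multiple of an exponential function?}

The answer ``yes'' is the natural guess. The obstruction for $c\tau_a$ is that a translation is multiplicative: the orbit of $f^2$ consists of constant multiples of squares, and these cannot approximate a function with a simple zero. How far $T=\phi(D)$ is from being multiplicative can be read off on the exponentials $e_\lambda(z)=e^{\lambda z}$, which satisfy $e_\lambda e_{\lambda'}=e_{\lambda+\lambda'}$ and $Te_\lambda=\phi(\lambda)e_\lambda$. One has to compare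
\[
T(e_\lambda e_{\lambda'})\cdot T1=\phi(\lambda+\lambda')\phi(0)\,e_{\lambda+\lambda'}
\qquad\text{with}\qquad
Te_\lambda\cdot Te_{\lambda'}=\phi(\lambda)\phi(\lambda')\,e_{\lambda+\lambda'}.
\]
For $\phi\ne0$ the two agree for all $\lambda,\lambda'$ exactly when $\phi$ is a multiple of an exponential function: equality forces $\phi(0)\ne0$, and differentiating in $\lambda'$ at $0$ gives $\phi(0)\phi'=\phi'(0)\phi$. In all other cases there is a discrepancy, and iterating $T$ amplifies it exponentially.

\subsection*{Results}
Throughout, $\phi$ is a nonconstant entire function of exponential type and $T=\phi(D)$. We write $\mathbb N_0=\{0,1,2,\dots\}$. For $f=(f_1,\dots,f_K)\in H(\mathbb C)^K$ and $\alpha\in\mathbb N_0^K$ put $f^\alpha=\prod_if_i^{\alpha_i}$ and $|\alpha|=\sum_i\alpha_i$; when a sequence $(f_k)_{k\ge1}$ is given, $f^\alpha$ refers to its first $K$ terms. Let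
\[
\mathcal A_{K,M}=\{\alpha\in\mathbb N_0^K:\ 1\le|\alpha|\le M\}.
\]

\begin{theorem}\label{thm:A}
If $\phi$ is not a multiple of an exponential function, then $\phi(D)$ supports a hypercyclic algebra.
\end{theorem}

We prove a stronger form together with the converse. The algebra generated by a sequence $(f_k)$ is the set of all $\Pi(f_1,\dots,f_K)$ with $K\ge1$ and $\Pi$ a polynomial in $K$ variables without constant term. A subset of a topological space is \emph{residual} if it contains a countable intersection of dense open sets; $H(\mathbb C)^{\mathbb N}$ carries the product topology.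

\begin{theorem}\label{thm:B}
The following are equivalent:
\begin{enumerate}
\item[(i)] $\phi$ is not a multiple of an exponential function;
\item[(ii)] $\phi(D)$ supports a hypercyclic algebra;
\item[(iii)] some square $f^2$, $f\in H(\mathbb C)$, is hypercyclic for $\phi(D)$;
\item[(iv)] for a residual set of sequences $(f_k)_{k\ge1}\in H(\mathbb C)^{\mathbb N}$, the $f_k$ are algebraically independent and the algebra they generate is a hypercyclic algebra for $\phi(D)$, dense in $H(\mathbb C)$ and not finitely generated.
\end{enumerate}
Moreover, if \textup{(i)} holds and $|\phi(0)|\ge1$, then for a residual set of sequences $(f_k)$ and all $K,M\ge1$, the tuple $(f^\alpha)_{\alpha\in\mathcal A_{K,M}}$ is a hypercyclic vector for the direct sum of copies of $\phi(D)$ indexed by $\mathcal A_{K,M}$.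
\end{theorem}

Here the direct sum acts on $H(\mathbb C)^{\mathcal A_{K,M}}$ coordinatewise. Theorem~\ref{thm:A} is the implication (i)$\Rightarrow$(ii). The proof covers all values of $\phi(0)$ and uses neither of the two facts quoted above.

\subsection*{The difficulty and the idea}
A Baire category argument reduces everything to an approximation problem: near any given $g$, find $f$ and $N$ such that $T^N(f),\dots,T^N(f^M)$ are close to suitable prescribed values. The first thing to try is to move $g$ slightly so that $T^N(g^m)\to0$ for $m\le M$, and then to add a small term that produces the target. If $|\phi(0)|<1$, the first step is free: when $g$ is a superposition of exponentials $e_\lambda$ with small $\lambda$, so is $g^m$, and $|\phi|<1$ at all frequencies that occur. If $|\phi(0)|\ge1$, it can fail completely. For $T=D-3I$ the exponentials that decay under $T^N$ are the $e_\lambda$ with $|\lambda-3|<1$, and the product of two of them is an exponential $e_{\lambda+\lambda'}$ with $|\lambda+\lambda'-3|>3-2=1$. So if $g$ is a linear combination of decaying exponentials, every term of $g^2$ grows exponentially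 under $T^N$.

We therefore do not wait for the unwanted terms to decay; we cancel them. The perturbation of $g$ contains free unknowns, one for each power that has to be controlled. When a power of $f$ is expanded and $T^N$ is applied, each term has an exponential growth rate. We place the frequencies so that in each controlled power the fastest term is linear in the unknown of that power. Because it is the fastest, an exponentially small value of the unknown suffices to cancel all other terms and to produce the target. The equations for the unknowns are coupled, and a fixed point theorem solves them. The required placement of frequencies exists because $\log\phi$ is not affine.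

Section~\ref{sec:baire} carries out the reduction. Section~\ref{sec:measures} sets up a calculus of superpositions of exponentials, and Section~\ref{sec:small} shows the method at work on $f$ and $f^2$. Section~\ref{sec:cancel} proves the general cancellation lemma, which turns the problem into finitely many inequalities for $\log|\phi|$. These are solved in Sections~\ref{sec:select}--\ref{sec:large}.

\section{Reduction to an approximation problem}\label{sec:baire}

A polynomial of degree $M$ has a nonzero coefficient in degree $M$. To send $\Pi(f)$ to a given target, it is therefore enough to send one monomial of degree $M$ to the target and all other monomials of degree at most $M$ to $0$. This is what the first of the following two propositions allows.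

\begin{proposition}\label{prop:P}
Suppose that $\phi$ is not a multiple of an exponential function. Let $K,M\ge1$, let $U_1,\dots,U_K\subset H(\mathbb C)$ be nonempty open sets, let $v_\alpha\in H(\mathbb C)$ for $\alpha\in\mathbb N_0^K$ with $|\alpha|=M$, and let $R,\varepsilon>0$. Then there are $f_i\in U_i$ and $N\ge1$ with
\[
\|T^N(f^\alpha)-v_\alpha\|_R<\varepsilon\quad(|\alpha|=M),\qquad\|T^N(f^\alpha)\|_R<\varepsilon\quad(1\le|\alpha|<M).
\]
\end{proposition}

\begin{proposition}\label{prop:Pplus}
Suppose that $\phi$ is not a multiple of an exponential function and that $|\phi(0)|\ge1$. Let $K,M\ge1$, let $U_1,\dots,U_K\subset H(\mathbb C)$ be nonempty open sets, let $v_\alpha\in H(\mathbb C)$ for $\alpha\in\mathcal A_{K,M}$, and let $R,\varepsilon>0$. Then there are $f_i\in U_i$ and $N\ge1$ with $\|T^N(f^\alpha)-v_\alpha\|_R<\varepsilon$ for all $\alpha\in\mathcal A_{K,M}$.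
\end{proposition}

For $|\phi(0)|\ge1$, Proposition~\ref{prop:P} is the case $v_\alpha=0$ $(|\alpha|<M)$ of Proposition~\ref{prop:Pplus}. So it remains to prove Proposition~\ref{prop:P} for $|\phi(0)|<1$, which is done in Section~\ref{sec:smallvalue}, and Proposition~\ref{prop:Pplus}, which is done in Section~\ref{sec:large}.

The space $H(\mathbb C)$ is completely metrizable, and it is separable because the polynomials with coefficients in $\mathbb Q+\mathrm i\mathbb Q$ are dense; hence its topology has a countable base $(V_j)_{j\ge1}$ of nonempty open sets. The product $H(\mathbb C)^{\mathbb N}$ is completely metrizable as well. By Baire's theorem, a countable intersection of dense open subsets of it is dense; so residual sets are nonempty, and countable intersections of residual sets are residual.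

\begin{proof}[Proof of Theorem~\ref{thm:B}, assuming Propositions~\ref{prop:P} and~\ref{prop:Pplus}]
(i)$\Rightarrow$(iv). Put $O_l=\{g:\|g\|_l<1/l\}$. For integers $K,M,l\ge1$ and a family $\mathbf j=(j_\alpha)_{\alpha\in\mathbb N_0^K,\,|\alpha|=M}$ of positive integers, let $\mathcal O(K,M,l,\mathbf j)$ be the set of sequences $(f_k)$ for which there is $N\ge1$ with
\[
T^N(f^\alpha)\in V_{j_\alpha}\quad(|\alpha|=M),\qquad T^N(f^\alpha)\in O_l\quad(1\le|\alpha|<M).
\]
For fixed $N$ and $\alpha$ the map $(f_k)\mapsto T^N(f^\alpha)$ is continuous, so this set is a union over $N$ of finite intersections of open sets, hence open. It is dense. Indeed, let $\prod_kU_k$ be a nonempty basic open set of the product. Pick $v_\alpha\in V_{j_\alpha}$, and then $R\ge l$ and $\varepsilon\le1/l$ such that $\{g:\|g-v_\alpha\|_R<\varepsilon\}\subset V_{j_\alpha}$ for all $|\alpha|=M$. Proposition~\ref{prop:P} provides $f_1\in U_1,\dots,f_K\in U_K$, and we take $f_k\in U_k$ arbitrary for $k>K$. So the intersection $\mathcal G$ of these countably many sets is residual.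

Let $(f_k)\in\mathcal G$ and let $\Pi=\sum_{\alpha\in\mathcal A_{K,M}}c_\alpha X^\alpha$ be a nonzero polynomial in $X_1,\dots,X_K$ without constant term, of degree $M$. Fix $\beta$ with $|\beta|=M$ and $c_\beta\ne0$. Given $h\in H(\mathbb C)$ and $R,\varepsilon>0$, put $\varepsilon_1=\varepsilon/\sum_\alpha|c_\alpha|$. Choose $\mathbf j$ with $V_{j_\beta}\subset\{g:\|g-h/c_\beta\|_R<\varepsilon_1\}$ and $V_{j_\alpha}\subset\{g:\|g\|_R<\varepsilon_1\}$ for $|\alpha|=M$, $\alpha\ne\beta$, and choose $l\ge\max(R,1/\varepsilon_1)$. For the $N$ in the definition of $\mathcal O(K,M,l,\mathbf j)$,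
\[
\|T^N(\Pi(f))-h\|_R\le|c_\beta|\,\|T^N(f^\beta)-h/c_\beta\|_R+\sum_{\alpha\ne\beta}|c_\alpha|\,\|T^N(f^\alpha)\|_R<\varepsilon .
\]
Thus $\Pi(f)\in HC(T)$, and in particular $\Pi(f)\ne0$. So the algebra $A$ generated by $(f_k)$ is a hypercyclic algebra.

The $f_k$ are algebraically independent: if $\Pi_0\ne0$ is any polynomial in $X_1,\dots,X_K$ with $\Pi_0(f)=0$, then $X_1\Pi_0$ is a nonzero polynomial without constant term that vanishes at $f$, which we have just excluded. The algebra $A$ is not finitely generated: finitely many generators would be polynomials in $f_1,\dots,f_K$ for some $K$, and then $f_{K+1}\in A$ would be a polynomial in $f_1,\dots,f_K$, contrary to independence. Finally, for each $j$ the set of sequences with $f_k\in V_j$ for some $k$ is open, and it is dense because a basic open set restricts only finitely many coordinates. The intersection of these sets with $\mathcal G$ is residual, and for $(f_k)$ in it the algebra $A\supset\{f_k:k\ge1\}$ is dense.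

(iv)$\Rightarrow$(ii) holds because residual sets are nonempty.

(ii)$\Rightarrow$(iii). If $A$ is a hypercyclic algebra and $0\ne f\in A$, then $f^2\in A$ and $f^2\ne0$, so $f^2\in HC(T)$.

(iii)$\Rightarrow$(i). Let $\phi(z)=ce^{az}$ and suppose that $f^2\in HC(T)$. Then for some $n$ the function $F(z)=T^n(f^2)(z)=c^nf(z+na)^2$ satisfies $|F(z)-z|<1=|z|$ on $|z|=1$. By Rouch\'e's theorem, $F$ and $z$ have the same number of zeros in the unit disc, counted with multiplicity, namely one. But all zeros of $F$ have even multiplicity.

\emph{The last statement.} For $K,M\ge1$ and $\mathbf j=(j_\alpha)_{\alpha\in\mathcal A_{K,M}}$, consider the set of $(f_k)$ for which there is $N\ge1$ with $T^N(f^\alpha)\in V_{j_\alpha}$ for all $\alpha\in\mathcal A_{K,M}$. It is open and dense by the argument given for $\mathcal O(K,M,l,\mathbf j)$, with Proposition~\ref{prop:Pplus} in place of Proposition~\ref{prop:P}. For $(f_k)$ in the intersection of these countably many sets, the orbit of $(f^\alpha)_{\alpha\in\mathcal A_{K,M}}$ meets every product $\prod_\alpha V_{j_\alpha}$, and these products form a base of $H(\mathbb C)^{\mathcal A_{K,M}}$.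
\end{proof}

\section{Superpositions of exponentials}\label{sec:measures}

Both operations in the approximation problem, multiplication and $T$, act simply on exponentials. It is convenient to record a superposition of exponentials by a measure on the plane of frequencies. By a \emph{measure} we mean a compactly supported complex Borel measure $\mu$ on $\mathbb C$; its total variation is $\|\mu\|$, and
\[
\widehat\mu(z)=\int e^{\lambda z}\,d\mu(\lambda)
\]
is an entire function. The unit mass $\delta_w$ at $w$ has $\widehat{\delta_w}=e_w$. The convolution is defined by $\int h\,d(\mu*\nu)=\iint h(\lambda+\lambda')\,d\mu(\lambda)\,d\nu(\lambda')$; convolution with $\delta_w$ translates a measure by $w$ and preserves its norm. We write $\overline D(w,s)$ for the closed disc with center $w$ and radius $s$, and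
\[
\psi=\log|\phi|:\mathbb C\to[-\infty,\infty),
\]
which is continuous as a map to $[-\infty,\infty)$. The following rules will be used constantly.
\begin{enumerate}
\item[(M1)] $\widehat{\mu*\nu}=\widehat\mu\,\widehat\nu$, $\|\mu*\nu\|\le\|\mu\|\,\|\nu\|$ and $\operatorname{supp}(\mu*\nu)\subset\operatorname{supp}\mu+\operatorname{supp}\nu$.
\item[(M2)] $T^N\widehat\mu=\widehat{\phi^N\mu}$, and $\|\phi^N\mu\|\le e^{N\sup_{\operatorname{supp}\mu}\psi}\|\mu\|$.
\item[(M3)] If $\operatorname{supp}\mu\subset\overline D(0,\rho)$, then $\|\widehat\mu\|_R\le e^{\rho R}\|\mu\|$.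
\end{enumerate}
Rules (M1) and (M3) follow from the definitions and Fubini's theorem. For (M2), differentiation under the integral gives $\widehat\mu^{\,(n)}(z)=\int\lambda^ne^{\lambda z}\,d\mu(\lambda)$; since $\sum_n|\phi_n||\lambda|^n$ converges uniformly on $\operatorname{supp}\mu$, we may sum under the integral and get $T\widehat\mu=\widehat{\phi\mu}$. Then iterate.

The map $\mu\mapsto\widehat\mu$ is far from injective, and the method rests on this. Fix $r>0$. For $p\in\mathbb C$ and $k\ge0$ let $\sigma_{p,k}$ be the measure on the circle $|\lambda-p|=r$ given by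
\[
\int h\,d\sigma_{p,k}=\frac1{2\pi\mathrm i}\oint_{|\xi|=r}h(p+\xi)\,\xi^{-k-1}\,d\xi .
\]
Its density with respect to arc length has modulus $r^{-k-1}/2\pi$, and Cauchy's formula computes its transform:
\begin{equation}\label{eq:sigma}
\|\sigma_{p,k}\|=r^{-k},\qquad\widehat{\sigma_{p,k}}(z)=e^{pz}\,\frac{z^k}{k!}.
\end{equation}
With $p=0$ this shows that, however small $r$ is,
\begin{enumerate}
\item[(M4)] every polynomial is the transform of a measure supported in $\overline D(0,r)$.
\end{enumerate}
With general $p$ it shows that frequencies can be moved. Any exponential can be written as $e_\lambda(z)=e^{pz}\sum_k(\lambda-p)^kz^k/k!$, and by \eqref{eq:sigma} the $n$-th partial sum is the transform of a measure that lives near $p$. The norm of this measure grows geometrically in $n$, but the truncation error decays like $1/n!$. Taking $n$ to be a small multiple of $N$ makes the cost a small exponential in $N$, while the error is still smaller than every exponential in $N$.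

\begin{lemma}[Moving frequencies]\label{lem:move}
Let $0<r\le\rho$, $\theta>0$ and $R>0$. For $N\ge1$ put $n_N=\lceil\theta N/\log(2\rho/r)\rceil$. For $|p|\le\rho$ let $E_{p,N}$ be the linear span of the measures $\sigma_{p,k}$, $0\le k<n_N$. There is a linear map $J_{p,N}$ from the measures supported in $\overline D(0,\rho)$ to $E_{p,N}$ such that
\begin{equation}\label{eq:move}
\|J_{p,N}\mu\|\le n_Ne^{\theta N}\|\mu\|,\qquad\|\widehat{J_{p,N}\mu}-\widehat\mu\|_R\le\epsilon_N\|\mu\|,
\end{equation}
where $\epsilon_N$ does not depend on $p$ and $\mu$, and $e^{uN}\epsilon_N\to0$ as $N\to\infty$ for every $u>0$.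
\end{lemma}

\begin{proof}
Write $n=n_N$ and $L=2\rho$. Put $m_k=\int(\lambda-p)^k\,d\mu(\lambda)$, so that $|m_k|\le L^k\|\mu\|$, and define $J_{p,N}\mu=\sum_{k<n}m_k\sigma_{p,k}$. Since $L/r\ge2$ and $n-1<\theta N/\log(L/r)$, \eqref{eq:sigma} gives
\[
\|J_{p,N}\mu\|\le\sum_{k<n}(L/r)^k\|\mu\|\le n(L/r)^{n-1}\|\mu\|\le ne^{\theta N}\|\mu\|.
\]
Next, $\widehat\mu(z)=e^{pz}\int e^{(\lambda-p)z}\,d\mu(\lambda)=e^{pz}\sum_{k\ge0}m_kz^k/k!$, while $\widehat{J_{p,N}\mu}$ is the same sum over $k<n$. As $k!\ge n!\,(k-n)!$ for $k\ge n$,
\[
\|\widehat{J_{p,N}\mu}-\widehat\mu\|_R\le e^{\rho R}\sum_{k\ge n}\frac{(LR)^k}{k!}\,\|\mu\|\le e^{\rho R}e^{LR}\,\frac{(LR)^n}{n!}\,\|\mu\|=:\epsilon_N\|\mu\|.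
\]
Finally, $n!\ge(n/e)^n$ and $N\le n\log(L/r)/\theta$ give $e^{uN}\epsilon_N\le e^{3\rho R}(C/n)^n$ with $C=eLR\,(L/r)^{u/\theta}$, and $n=n_N\to\infty$.
\end{proof}

\section{The method in the smallest cases}\label{sec:small}

In this section $|\phi(0)|\ge1$, that is, $\psi(0)\ge0$, and $K=1$. Nothing here is needed for the later proofs.

\subsection*{The first power}
Let $g$ and $v$ be polynomials. We look for $f$ close to $g$ with $T^Nf$ close to $v$, using only frequencies at which $|\phi|$ may be large. Since $\phi$ is unbounded, there is $p$ with $\psi(p)>\psi(0)$. Put $4\theta=\psi(p)-\psi(0)$, choose $r>0$ with $\psi\le\psi(0)+\theta$ on $\overline D(0,r)$ and $\psi\ge\psi(p)-\theta$ on $\overline D(p,r)$, and let $\rho=|p|+r$. By (M4), $g=\widehat G$ and $v=\widehat\Upsilon$ with $G,\Upsilon$ supported in $\overline D(0,r)$. The quantity to be produced is $v-T^Ng=\widehat\chi$ with $\chi=\Upsilon-\phi^NG$. It may be exponentially large, but $\|\chi\|\le Ce^{N(\psi(0)+\theta)}$ because $\psi(0)\ge0$. Move it to the circle around $p$, where $\phi$ is larger, and divide by $\phi^N$ there: $\nu=\phi^{-N}J_{p,N}\chi$.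 By \eqref{eq:move},
\[
\|\nu\|\le e^{-N(\psi(p)-\theta)}\cdot n_Ne^{\theta N}\cdot Ce^{N(\psi(0)+\theta)}=Cn_Ne^{-\theta N}\to0 ,
\]
so $f=g+\widehat\nu$ tends to $g$, and
\[
T^Nf=\widehat{\phi^NG}+\widehat{J_{p,N}\chi}=v+\bigl(\widehat{J_{p,N}\chi}-\widehat\chi\,\bigr)\to v ,
\]
because $\epsilon_N$ beats the exponential size of $\chi$. The gap $\psi(p)-\psi(0)$ pays for three small losses: the variation of $\psi$ near $0$, its variation near $p$, and the cost of moving.

\subsection*{The square}
Now let two targets $v_1=\widehat\Upsilon_1$ and $v_2=\widehat\Upsilon_2$ be given for $T^Nf$ and $T^N(f^2)$. A second unknown $\nu_2$ is needed. If it entered $f^2$ only through $\nu_2*\nu_2$, we would have to extract a square root. To have a term that is linear in $\nu_2$ and can be solved for it, we add a known pure exponential and try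
\[
f=\widehat F,\qquad F=G+\nu_1+e^{-Na}\delta_w+\nu_2 ,
\]
with $\nu_j$ supported near $w_j$ and $\|\nu_j\|\le e^{-Na_j}$, where $a,a_1,a_2>0$. Call the four summands $\mathsf o,\mathsf y_1,\mathsf x,\mathsf y_2$. Each has a frequency ($0,w_1,w,w_2$) and a weight ($0,a_1,a,a_2$). The measure $F*F$ is a sum of ten terms, one for each unordered pair of summands. By (M1), frequencies and weights add, and by (M2) a term with frequency $w'$ and weight $a'$ has, after multiplication by $\phi^N$, norm at most $Ce^{N(\psi(w')-a'+\theta)}$ when the supports are small. We call $\psi(w')-a'$ the rate of the term. As in the case of the first power, we want to solve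
\begin{align*}
\phi^N\nu_1&=J_{w_1,N}\bigl(\Upsilon_1-\phi^N(G+e^{-Na}\delta_w+\nu_2)\bigr),\\
2e^{-Na}\phi^N(\delta_w*\nu_2)&=J_{w+w_2,N}\bigl(\Upsilon_2-\phi^N(\text{the nine other terms of }F*F)\bigr).
\end{align*}
The right sides depend on $\nu_1$ and $\nu_2$, so this is a fixed point problem. The estimate for $\|\nu\|$ above suggests when it is consistent with the bounds $\|\nu_j\|\le e^{-Na_j}$: the term $\mathsf y_1$ must have a positive rate, strictly the largest among the four terms of $F$, and $\mathsf x\mathsf y_2$ must have a positive rate, strictly the largest among the ten terms of $F*F$.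

Here is a solution for $\phi(z)=c(1+z^2)$, $c\ge1$. Take frequencies $\eta\zeta$ and weights $\eta^2b$ with $\eta>0$ small and
\[
\mathsf o:\ (\zeta,b)=(0,0),\qquad\mathsf y_1:\ (2,3),\qquad\mathsf x:\ (3+\mathrm i,8),\qquad\mathsf y_2:\ (3-\mathrm i,8).
\]
Since $\psi(\eta\zeta)=\log c+\eta^2\operatorname{Re}\zeta^2+O(\eta^4)$, a term with total data $(\zeta,b)$ has rate $\log c+\eta^2(\operatorname{Re}\zeta^2-b)+O(\eta^4)$. In $F$ the values of $\operatorname{Re}\zeta^2-b$ are $0$ for $\mathsf o$, $4-3=1$ for $\mathsf y_1$, and $8-8=0$ for $\mathsf x$ and $\mathsf y_2$. In $F*F$ they are as follows.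
\begin{center}
\begin{tabular}{c|ccccccc}
term & $\mathsf o\mathsf o$ & $\mathsf o\mathsf y_1$ & $\mathsf o\mathsf x$, $\mathsf o\mathsf y_2$ & $\mathsf y_1\mathsf y_1$ & $\mathsf y_1\mathsf x$, $\mathsf y_1\mathsf y_2$ & $\mathsf x\mathsf x$, $\mathsf y_2\mathsf y_2$ & $\mathsf x\mathsf y_2$\\ \hline
$\zeta$ & $0$ & $2$ & $3\pm\mathrm i$ & $4$ & $5\pm\mathrm i$ & $6\pm2\mathrm i$ & $6$\\
$b$ & $0$ & $3$ & $8$ & $6$ & $11$ & $16$ & $16$\\
$\operatorname{Re}\zeta^2-b$ & $0$ & $1$ & $0$ & $10$ & $13$ & $16$ & $20$
\end{tabular}
\end{center}
So $\mathsf y_1$ wins in $F$ and $\mathsf x\mathsf y_2$ wins in $F*F$, with positive rates, for small $\eta$.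

Two different features of $\operatorname{Re}\zeta^2$ are at work. Along the real axis it is convex: doubling a summand multiplies $\operatorname{Re}\zeta^2$ by four but the weight only by two, so the heavy summands $\mathsf x,\mathsf y_2$ lose to $\mathsf y_1$ alone and win in pairs. Along the imaginary direction it is concave, and this makes the mixed term beat the two squares. Some concavity is unavoidable: for two summands $\mathsf c,\mathsf c'$ with frequencies $w',w''$ the weights drop out of
\[
\operatorname{rate}(\mathsf c\mathsf c')-\tfrac12\bigl(\operatorname{rate}(\mathsf c\mathsf c)+\operatorname{rate}(\mathsf c'\mathsf c')\bigr)=\psi(w'+w'')-\tfrac12\bigl(\psi(2w')+\psi(2w'')\bigr).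
\]
If $\phi(z)=ce^{az}$, then $\psi(\lambda)=\log|c|+\operatorname{Re}(a\lambda)$ is affine, the right side vanishes, and a mixed term never beats both squares. This is where the method breaks down for multiples of exponential functions.

\section{The cancellation lemma}\label{sec:cancel}

We now describe such arrangements in general and prove that the inequalities between rates are all that is needed. Fix $K,M\ge1$, write $\mathcal A=\mathcal A_{K,M}$, and fix a partition $\mathcal A=\mathcal A_0\cup\mathcal A_1$. The monomials $f^\beta$, $\beta\in\mathcal A_1$, will be steered to arbitrary targets; the monomials $f^\alpha$, $\alpha\in\mathcal A_0$, will be left to decay.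

\begin{definition}\label{def:letters}
A \emph{letter} is a symbol $\mathsf c$ carrying a \emph{frequency} $w(\mathsf c)\in\mathbb C$ and a \emph{weight} $a(\mathsf c)\ge0$. A \emph{system of letters} consists of pairwise disjoint finite alphabets, one for each \emph{index} $i\in\{1,\dots,K\}$, and of a choice, for each $\beta\in\mathcal A_1$, of an index $i(\beta)$ with $\beta_{i(\beta)}\ge1$. The alphabet of index $i$ consists of
\begin{itemize}
\item one \emph{base letter} $\mathsf o_i$, with frequency $0$ and weight $0$;
\item finitely many \emph{fixed letters}, each of positive weight;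
\item one \emph{adjustable letter} $\mathsf y_\beta$, of positive weight, for each $\beta\in\mathcal A_1$ with $i(\beta)=i$.
\end{itemize}
A \emph{word of type} $\alpha\in\mathcal A$ is a choice, for each $i$, of a multiset of $\alpha_i$ letters from the alphabet of index $i$. The frequency $w(\mathsf W)$ and the weight $a(\mathsf W)$ of a word $\mathsf W$ are the sums of the frequencies and of the weights of its letters, counted with multiplicity, and its \emph{rate} is
\[
\operatorname{rate}(\mathsf W)=\psi(w(\mathsf W))-a(\mathsf W)\in[-\infty,\infty).
\]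
\end{definition}

The letters of index $i$ stand for the summands of $f_i$, and the words of type $\alpha$ for the terms in the expansion of $f^\alpha$. We consider two hypotheses.
\begin{enumerate}
\item[(H0)] For $\alpha\in\mathcal A_0$, every word of type $\alpha$ has negative rate.
\item[(H1)] For each $\beta\in\mathcal A_1$ there is a word $\mathsf W_\beta$ of type $\beta$, the \emph{main word}, that consists of $\mathsf y_\beta$, once, and otherwise of fixed letters only. Its rate $u_\beta$ is positive, and all other words of type $\beta$ have rate less than $u_\beta$.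
\end{enumerate}

\begin{lemma}[Cancellation]\label{lem:cancel}
Suppose that there is a system of letters satisfying \textup{(H0)} and \textup{(H1)}. Then for all nonempty open sets $U_1,\dots,U_K\subset H(\mathbb C)$, all $v_\beta\in H(\mathbb C)$ $(\beta\in\mathcal A_1)$ and all $R,\varepsilon>0$ there are $f_i\in U_i$ and $N\ge1$ with
\[
\|T^N(f^\beta)-v_\beta\|_R<\varepsilon\quad(\beta\in\mathcal A_1),\qquad\|T^N(f^\alpha)\|_R<\varepsilon\quad(\alpha\in\mathcal A_0).
\]
\end{lemma}

We use Brouwer's fixed point theorem: a continuous map from a nonempty compact convex subset of a finite-dimensional normed space into itself has a fixed point. It applies because, for fixed $N$, the maps $J_{p,N}$ have finite-dimensional range.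

\begin{proof}
\emph{Step 1: margins.} Let $w_\beta,a_\beta$ be the frequency and weight of $\mathsf y_\beta$, let $w'_\beta,a'_\beta$ be the total frequency and weight of the fixed letters of $\mathsf W_\beta$ (both $0$ if $|\beta|=1$), and let $p_\beta=w_\beta+w'_\beta$. Thus $u_\beta=\psi(p_\beta)-a_\beta-a'_\beta$. The hypotheses are finitely many strict inequalities, so there is $\theta>0$ such that $u_\beta\ge3\theta$ for all $\beta\in\mathcal A_1$, every word of type $\beta\in\mathcal A_1$ other than $\mathsf W_\beta$ has rate less than $u_\beta-3\theta$, and every word of type $\alpha\in\mathcal A_0$ has rate less than $-\theta$. The base and adjustable letters will be represented by measures spread over small discs, so we need these inequalities on discs. By the continuity of $\psi$ there is $r>0$ such that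
\begin{enumerate}
\item[(a)] $\psi-a(\mathsf W)\le u_\beta-3\theta$ on $\overline D(w(\mathsf W),Mr)$ for every word $\mathsf W\ne\mathsf W_\beta$ of type $\beta\in\mathcal A_1$;
\item[(b)] $\psi\ge u_\beta+a_\beta+a'_\beta-\theta$ on $\overline D(p_\beta,r)$ for $\beta\in\mathcal A_1$; in particular $\phi$ has no zero there;
\item[(c)] $\psi-a(\mathsf W)\le-\theta$ on $\overline D(w(\mathsf W),Mr)$ for every word $\mathsf W$ of type $\alpha\in\mathcal A_0$.
\end{enumerate}

\emph{Step 2: data.} Choose polynomials $g_i\in U_i$. After enlarging $R$, which only strengthens the claim, there is $\varepsilon'>0$ with $U_i\supset\{f:\|f-g_i\|_R<\varepsilon'\}$ for all $i$. Approximating $v_\beta$ by a polynomial within $\varepsilon/2$ in $\|\cdot\|_R$ and halving $\varepsilon$, we may assume that the $v_\beta$ are polynomials. By (M4), $g_i=\widehat{G_i}$ and $v_\beta=\widehat{\Upsilon_\beta}$ with measures supported in $\overline D(0,r)$. Fix $\rho\ge r$ such that $\overline D(0,\rho)$ contains $\overline D(w,Mr)$ whenever $w$ is the frequency of a letter or of a word. Let $n_N$, $E_{p,N}$, $J_{p,N}$, $\epsilon_N$ be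 as in Lemma~\ref{lem:move} for these $r,\rho,\theta,R$. Below, $C$ denotes constants that depend neither on $N$ nor on the unknowns $\nu$.

\emph{Step 3: unknowns and expansion.} The unknown $\nu_\beta$ must be such that, after translation by $w'_\beta$ and multiplication by $\phi^N$, it lies in the range of $J_{p_\beta,N}$. So let
\[
X_\beta=\{\delta_{-w'_\beta}*(\phi^{-N}\sigma):\ \sigma\in E_{p_\beta,N}\},\qquad B_\beta=\{\nu\in X_\beta:\ \|\nu\|\le e^{-Na_\beta}\}.
\]
By (b) this is well defined; $X_\beta$ is a finite-dimensional space of measures on the circle $|\lambda-w_\beta|=r$, and $B=\prod_{\beta\in\mathcal A_1}B_\beta$ is compact and convex. For $\nu=(\nu_\beta)\in B$ attach to each letter $\mathsf c$ a measure $\mu_{\mathsf c}$: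
\[
\mu_{\mathsf o_i}=G_i,\qquad\mu_{\mathsf c}=e^{-Na(\mathsf c)}\delta_{w(\mathsf c)}\ \text{ for fixed }\mathsf c,\qquad\mu_{\mathsf y_\beta}=\nu_\beta .
\]
In all three cases $\mu_{\mathsf c}$ is supported in $\overline D(w(\mathsf c),r)$ and $\|\mu_{\mathsf c}\|\le C_0e^{-Na(\mathsf c)}$, where $C_0=\max(1,\|G_1\|,\dots,\|G_K\|)$. Let $F_i$ be the sum of the $\mu_{\mathsf c}$ over the alphabet of index $i$, and let $f_i=\widehat{F_i}$. By (M1) and the multinomial theorem,
\[
f^\alpha=\widehat{F^{*\alpha}},\qquad F^{*\alpha}=F_1^{*\alpha_1}*\dots*F_K^{*\alpha_K}=\sum_{\mathsf W\text{ of type }\alpha}\mu_{\mathsf W},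
\]
where $\mu_{\mathsf W}$ is the convolution of the measures of the letters of $\mathsf W$, multiplied by the integer $k(\mathsf W)=\prod_i\alpha_i!\big/\prod_{\mathsf c}n_{\mathsf c}!$ and $n_{\mathsf c}$ is the multiplicity of $\mathsf c$ in $\mathsf W$. Since $1\le k(\mathsf W)\le M!$ and a word has at most $M$ letters,
\begin{equation}\label{eq:word}
\operatorname{supp}\mu_{\mathsf W}\subset\overline D(w(\mathsf W),Mr),\qquad\|\mu_{\mathsf W}\|\le M!\,C_0^M\,e^{-Na(\mathsf W)}.
\end{equation}
The main word contributes exactly $\mu_{\mathsf W_\beta}=k_\beta e^{-Na'_\beta}\,\delta_{w'_\beta}*\nu_\beta$ with $k_\beta=k(\mathsf W_\beta)\ge1$. Let $\operatorname{rest}_\beta(\nu)$ be the sum of the $\mu_{\mathsf W}$ over all other words of type $\beta$, and put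
\[
\chi_\beta(\nu)=\Upsilon_\beta-\phi^N\operatorname{rest}_\beta(\nu).
\]
This is what the main word has to produce. It is supported in $\overline D(0,\rho)$. By \eqref{eq:word}, (a) and (M2), $\|\phi^N\operatorname{rest}_\beta(\nu)\|\le Ce^{N(u_\beta-3\theta)}$, and $\|\Upsilon_\beta\|\le\|\Upsilon_\beta\|e^{N(u_\beta-3\theta)}$ because $u_\beta\ge3\theta$. Hence
\begin{equation}\label{eq:chi}
\|\chi_\beta(\nu)\|\le Ce^{N(u_\beta-3\theta)}\qquad(\nu\in B).
\end{equation}

\emph{Step 4: fixed point.} Define
\[
\Theta_\beta(\nu)=k_\beta^{-1}e^{Na'_\beta}\,\delta_{-w'_\beta}*\bigl(\phi^{-N}J_{p_\beta,N}\,\chi_\beta(\nu)\bigr)\in X_\beta .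
\]
By (b), \eqref{eq:move} and \eqref{eq:chi},
\[
\|\Theta_\beta(\nu)\|\le e^{Na'_\beta}\cdot e^{-N(u_\beta+a_\beta+a'_\beta-\theta)}\cdot n_Ne^{\theta N}\cdot Ce^{N(u_\beta-3\theta)}=Cn_Ne^{-\theta N}\,e^{-Na_\beta}.
\]
Since $n_N=O(N)$, this is at most $e^{-Na_\beta}$ for large $N$, and then $\Theta=(\Theta_\beta)$ maps $B$ into itself. It is continuous: $\operatorname{rest}_\beta$ is a finite sum of convolution products, which are continuous in $\nu$ by (M1), and the remaining operations are bounded linear maps and the addition of $\Upsilon_\beta$. By Brouwer's theorem $\Theta$ has a fixed point $\nu\in B$. Convolving $\nu_\beta=\Theta_\beta(\nu)$ with $\delta_{w'_\beta}$ and multiplying by $k_\beta e^{-Na'_\beta}\phi^N$ gives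
\[
\phi^N\mu_{\mathsf W_\beta}=J_{p_\beta,N}\chi_\beta,\qquad\chi_\beta=\chi_\beta(\nu).
\]

\emph{Step 5: conclusion.} For $\beta\in\mathcal A_1$ we have $\phi^NF^{*\beta}=\phi^N\mu_{\mathsf W_\beta}+\phi^N\operatorname{rest}_\beta(\nu)=J_{p_\beta,N}\chi_\beta+\Upsilon_\beta-\chi_\beta$. So by (M2), \eqref{eq:move} and \eqref{eq:chi},
\[
\|T^N(f^\beta)-v_\beta\|_R=\|\widehat{J_{p_\beta,N}\chi_\beta}-\widehat{\chi_\beta}\|_R\le C\epsilon_Ne^{Nu_\beta}\to0 .
\]
For $\alpha\in\mathcal A_0$, \eqref{eq:word}, (c), (M2) and (M3) give $\|T^N(f^\alpha)\|_R\le Ce^{-\theta N}\to0$. Finally, $f_i-g_i$ is the transform of the sum of the $\mu_{\mathsf c}$ over the non-base letters of index $i$, so $\|f_i-g_i\|_R\le e^{\rho R}\sum_{\mathsf c}e^{-Na(\mathsf c)}\to0$ by (M3), all these weights being positive. Thus $f_i\in U_i$ and the required inequalities hold for large $N$.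
\end{proof}

\begin{remark}\label{rem:hyp}
Each part of the hypotheses has one task. The companions of $\mathsf y_\beta$ in the main word are fixed letters because convolution with a point mass of known size can be inverted with an exact norm; for $G_i$ or for another unknown, either of which may be $0$, this is not possible. The strict gap below $u_\beta$ pays for the three losses of size $\theta$ in (a), (b) and \eqref{eq:move}. The condition $u_\beta>0$ says that the main word also beats the target $\Upsilon_\beta$, whose norm does not depend on $N$. The positivity of the weights is used only to keep $f_i$ close to $g_i$.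
\end{remark}

\section{Selecting one word among those of the same length}\label{sec:select}

It remains to construct systems of letters. Both constructions use the same device to pick, among words of the same length $m$, the word of type $\beta$ that contains $\mathsf y_\beta$ once. Suppose that the letters are spread along a direction in which $\psi$ is concave, at positions $t$ that add up to $S$ along a word. To second order, the rate contains a term $-S^2$. Since weights are additive too, they can contribute any linear function of $S$, say $2\Lambda S$, and then the rate is governed by a parabola with its peak at $S=\Lambda$. We give the letters integer positions in such a way that $\mathsf y_\beta$ brings the sum exactly to $\Lambda$ in type $\beta$ and to a different integer in the other types. Missing the peak then costs at least $1$. Words with several adjustable letters might hit the peak by accident, so each adjustable letter is charged $\frac12$: using one is cheaper than missing the peak, and using two is not.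

Fix $K,M\ge1$. Put $t_i=(M+1)^i$ and $\langle\alpha,t\rangle=\sum_i\alpha_it_i$. As $0\le\alpha_i\le M$, the $\alpha_i$ are the digits of the integer $\langle\alpha,t\rangle$ in base $M+1$, so distinct $\alpha\in\mathcal A$ give distinct integers. Let $\Lambda=1+\max_{\alpha\in\mathcal A}\langle\alpha,t\rangle$. For each $\beta\in\mathcal A$ choose, once and for all, $i(\beta)$ with $\beta_{i(\beta)}\ge1$ and put
\[
t'_\beta=t_{i(\beta)}-\langle\beta,t\rangle+\Lambda>0 .
\]
Fix $m\le M$ and consider symbols $\mathsf x_i$ of index $i$ $(1\le i\le K)$ and $\mathsf y_\gamma$ of index $i(\gamma)$ $(|\gamma|=m)$. Give each a \emph{position} $t>0$ and a \emph{bonus} $h$: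
\begin{equation}\label{eq:th}
t(\mathsf x_i)=t_i,\quad h(\mathsf x_i)=2\Lambda t_i;\qquad t(\mathsf y_\gamma)=t'_\gamma,\quad h(\mathsf y_\gamma)=2\Lambda t'_\gamma-\tfrac12 .
\end{equation}
For a word $\mathsf W$ in these symbols let $S(\mathsf W)$ and $H(\mathsf W)$ be the sums of the positions and of the bonuses, and let $Q(\mathsf W)=H(\mathsf W)-S(\mathsf W)^2$.

\begin{lemma}[Selection]\label{lem:select}
Let $|\beta|=m$ and let $\mathsf W_\beta$ be the unique word of type $\beta$ that consists of $\mathsf y_\beta$, once, and otherwise of symbols $\mathsf x_i$. Then $Q(\mathsf W_\beta)=\Lambda^2-\frac12>0$, and $Q(\mathsf W)\le\Lambda^2-1$ for every other word $\mathsf W$ of type $\beta$ in the symbols $\mathsf x_i,\mathsf y_\gamma$ $(|\gamma|=m)$.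
\end{lemma}

\begin{proof}
If $\mathsf W$ contains $j$ symbols $\mathsf y$, counted with multiplicity, then $H=2\Lambda S-j/2$, so
\[
Q=\Lambda^2-(S-\Lambda)^2-j/2 .
\]
If $j=0$, then $S=\langle\beta,t\rangle\le\Lambda-1$ and $Q\le\Lambda^2-1$. If $j\ge2$, then $Q\le\Lambda^2-1$. If $j=1$ and the symbol is $\mathsf y_\gamma$, then it replaces one $\mathsf x_{i(\gamma)}$, so $S=\langle\beta,t\rangle-t_{i(\gamma)}+t'_\gamma=\Lambda+\langle\beta,t\rangle-\langle\gamma,t\rangle$. For $\gamma=\beta$ this gives $S=\Lambda$ and $Q=\Lambda^2-\frac12$; for $\gamma\ne\beta$ the number $S-\Lambda$ is a nonzero integer and $Q\le\Lambda^2-\frac32$.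
\end{proof}

For instance, if $K=1$ and $M=m=2$, then $t_1=3$, $\Lambda=7$, $t'_2=4$, and the words $\mathsf x\mathsf x$, $\mathsf x\mathsf y$, $\mathsf y\mathsf y$ have $S=6,7,8$ and $Q=48,\ 48.5,\ 47$.

The hypothesis on $\phi$ will enter through one observation: if $\ell$ is an analytic function on a disc with $e^\ell=\phi$ and $\ell''\equiv0$, then $\ell$ is affine, and $\phi$ is a multiple of an exponential function on the disc and so, by the identity theorem, on $\mathbb C$. Note that $\psi=\operatorname{Re}\ell$ on the disc.

\section{The case $|\phi(0)|<1$}\label{sec:smallvalue}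

Here the words made of base letters have rate $\psi(0)<0$, so the monomials of degree less than $M$ can be left to decay, and only degree $M$ has to be steered. We put all non-base letters near $P/M$, where $P$ lies just outside the largest disc about $0$ on which $|\phi|<1$. A word with $k<M$ such letters has its frequency near $kP/M$, inside the disc. Only the words with $M$ such letters reach $P$, where $|\phi|>1$, and among these Lemma~\ref{lem:select} decides.

\begin{proof}[Proof of Proposition~\ref{prop:P} when $|\phi(0)|<1$]
\emph{The point $P$.} The closed set $\{|\phi|\ge1\}$ is nonempty by Liouville's theorem and does not contain $0$. Let $p$ be a point of minimal modulus in it. Then $p\ne0$, $\psi<0$ on the open disc $|\lambda|<|p|$, and $|\phi(p)|=1$ by continuity. Let $\Omega$ be an open disc centered at $p$ on which $\phi$ has an analytic logarithm $\ell$ and on which $(M-1)|\lambda|<M|p|$. By the open mapping theorem $\phi(\Omega)$ is a neighborhood of $\phi(p)$, so the open set $\Omega\cap\{\psi>0\}$ is nonempty. Since $\phi$ is not a multiple of an exponential function, $\ell''\not\equiv0$, and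 its zeros are isolated. So there is $P\in\Omega$ with $\psi(P)>0$ and $\ell''(P)\ne0$, and $|kP/M|<|p|$ for $0\le k<M$. In summary,
\[
\psi(P)>0,\qquad\ell''(P)\ne0,\qquad\psi(kP/M)<0\quad(0\le k<M).
\]
Choose $y\in\mathbb C$ with $\ell''(P)y^2=-2$; this is a direction of concavity. By Taylor's formula, uniformly for real $S$ in a bounded set, as $\tau\to0^+$,
\begin{equation}\label{eq:taylorP}
\psi(P+\tau Sy)=\psi(P)+\tau S\operatorname{Re}(\ell'(P)y)-\tau^2S^2+O(\tau^3).
\end{equation}

\emph{The letters.} Let $\mathcal A_1=\{|\beta|=M\}$ and $\mathcal A_0=\{1\le|\alpha|<M\}$. Besides the base letters, take one fixed letter $\mathsf x_i$ for each index $i$ and the adjustable letters $\mathsf y_\beta$, $|\beta|=M$, with positions and bonuses \eqref{eq:th} for $m=M$. For a parameter $\tau>0$, a letter with position $t$ and bonus $h$ gets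
\[
w=\frac PM+\tau ty,\qquad a=\frac{\psi(P)}M+\tau t\operatorname{Re}(\ell'(P)y)-\tau^2h .
\]
The first two terms of $a$ are designed to cancel the first two terms of \eqref{eq:taylorP}. As $\tau\to0$ the weights tend to $\psi(P)/M>0$, so they are positive for small $\tau$.

\emph{The rates.} Let $\mathsf W$ be a word with exactly $k<M$ non-base letters. As $\tau\to0$, its frequency tends to $kP/M$ and its weight to $k\psi(P)/M\ge0$, so its rate tends to $\psi(kP/M)-k\psi(P)/M\in[-\infty,0)$. There are finitely many words, so for small $\tau$ all these rates are negative. This proves (H0), and it shows that every word of type $\beta\in\mathcal A_1$ containing a base letter has negative rate. A word $\mathsf W$ of type $\beta\in\mathcal A_1$ without base letters has frequency $P+\tau Sy$ and weight $\psi(P)+\tau S\operatorname{Re}(\ell'(P)y)-\tau^2H$, with $S=S(\mathsf W)$, $H=H(\mathsf W)$. By \eqref{eq:taylorP},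
\[
\operatorname{rate}(\mathsf W)=\tau^2(H-S^2)+O(\tau^3)=\tau^2Q(\mathsf W)+O(\tau^3).
\]
By Lemma~\ref{lem:select}, the word $\mathsf W_\beta$ has rate $u_\beta=\tau^2(\Lambda^2-\frac12)+O(\tau^3)$ and the other words without base letters have rate at most $u_\beta-\tau^2/2+O(\tau^3)$. For small $\tau$, therefore, $u_\beta$ is positive and exceeds the rates of all other words of type $\beta$. This is (H1), and Lemma~\ref{lem:cancel} gives the proposition.
\end{proof}

\section{The case $|\phi(0)|\ge1$}\label{sec:large}

Now the word made of base letters has rate $\psi(0)\ge0$ in every type, so (H0) cannot hold for any $\alpha$. We are forced to take $\mathcal A_1=\mathcal A$, and this is why the conclusion is the stronger Proposition~\ref{prop:Pplus}. A new difficulty appears: every letter occurs in words of all lengths, and the letters meant to win in length $m$ must lose in the other lengths. As in the example of Section~\ref{sec:small}, we work near the frequency $0$, where $\psi$ is, up to an affine function, a small multiple of $\operatorname{Re}\zeta^d$ in a suitable coordinate $\zeta$. The convexity of $\operatorname{Re}\zeta^d$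 along the positive real axis separates the lengths; its concavity in the perpendicular direction, at a much smaller scale $\tau$, lets Lemma~\ref{lem:select} act within each length.

\subsection*{Separating the lengths}
Let $d\ge2$ be an integer. Place a letter at $\zeta=s\ge0$ and charge it $s^{d+1}$, a cost that grows faster than the gain. The word made of $m$ copies of it scores $(ms)^d-ms^{d+1}=m\Phi_m(s)$, where $\Phi_m(s)=m^{d-1}s^d-s^{d+1}$. The best value of $s$ depends on $m$, and this is the separation that we need. Put
\[
s_m=\frac d{d+1}\,m^{d-1},\qquad A_m=\frac{m\,s_m^{d+1}}d>0\qquad(m\ge1).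
\]
The numbers $s_m$ are positive, and they are distinct because $d\ge2$.

\begin{lemma}\label{lem:levels}
For $m\ge1$ and $x_1,\dots,x_m\ge0$ we have $\bigl(\sum_lx_l\bigr)^d-\sum_lx_l^{d+1}\le A_m$, with equality if and only if $x_1=\dots=x_m=s_m$.
\end{lemma}

\begin{proof}
Since $\Phi_m'(s)=s^{d-1}\bigl(dm^{d-1}-(d+1)s\bigr)$, the function $\Phi_m$ increases strictly on $[0,s_m]$ and decreases strictly on $[s_m,\infty)$. From $m^{d-1}-s_m=s_m/d$ we get $\Phi_m(s_m)=s_m^{d+1}/d=A_m/m$. The convexity of $x\mapsto x^d$ on $[0,\infty)$ gives $(\sum_lx_l)^d\le m^{d-1}\sum_lx_l^d$, so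
\[
\Bigl(\sum_lx_l\Bigr)^d-\sum_lx_l^{d+1}\le\sum_l\Phi_m(x_l)\le A_m .
\]
The second inequality is strict unless all $x_l$ equal $s_m$, and in that case the left side is $m\Phi_m(s_m)=A_m$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:Pplus}]
\emph{Local form of $\psi$.} As $\phi(0)\ne0$, there is an analytic logarithm $\ell$ of $\phi$ near $0$, and $\ell''\not\equiv0$. Hence
\[
\ell(\lambda)=\ell(0)+\ell'(0)\lambda+\kappa\lambda^d+O(|\lambda|^{d+1}),\qquad d\ge2,\quad\kappa\ne0 .
\]
The linear term will be cancelled by the weights. It is of larger order than the term $\kappa\lambda^d$, so the weights can be positive only if its real part is nonnegative at the frequencies of the letters; this dictates the choice of directions. The $d$ solutions $\omega$ of $\kappa\omega^d=1$ have sum $0$ because $d\ge2$, so the numbers $\operatorname{Re}(\ell'(0)\omega)$ have sum $0$ and we can pick $\omega$ such that $\xi=\ell'(0)\omega$ has $\operatorname{Re}\xi\ge0$. Pick $\iota\in\{\mathrm i,-\mathrm i\}$ with $\operatorname{Re}(\xi\iota)\ge0$. Uniformly for $\zeta$ in a bounded set, as $\eta\to0^+$,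
\begin{equation}\label{eq:taylor0}
\psi(\eta\omega\zeta)=\psi(0)+\eta\operatorname{Re}(\xi\zeta)+\eta^d\operatorname{Re}\zeta^d+O(\eta^{d+1}).
\end{equation}

\emph{The letters.} Let $\mathcal A_1=\mathcal A$, $\mathcal A_0=\emptyset$, and $B_m=\binom d2(ms_m)^{d-2}>0$. Besides the base letters there are $M$ groups of letters. Group $m$ consists of a fixed letter $\mathsf x_{i,m}$ of index $i$ for each $i\le K$ and of the adjustable letters $\mathsf y_\beta$ with $|\beta|=m$; their positions and bonuses are given by \eqref{eq:th}, with $\mathsf x_{i,m}$ in the role of $\mathsf x_i$. For parameters $\tau,\eta>0$, a letter of group $m$ with position $t$ and bonus $h$ gets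
\[
\zeta=s_m+\iota\tau t,\qquad b=s_m^{d+1}-\tau^2B_mh,\qquad w=\eta\omega\zeta,\qquad a=\eta\operatorname{Re}(\xi\zeta)+\eta^db .
\]
For base letters we put $\zeta=b=0$, in agreement with $w=a=0$. The \emph{level} of a letter is $s_m$ in group $m$ and $0$ for a base letter. For small $\tau$ all non-base letters have $b>0$. Moreover $\operatorname{Re}(\xi\zeta)=s_m\operatorname{Re}\xi+\tau t\operatorname{Re}(\xi\iota)\ge0$, because $t>0$. So all non-base weights are positive, for every $\eta>0$.

\emph{The rates.} For a word $\mathsf W$ let $\zeta(\mathsf W)$ and $b(\mathsf W)$ be the sums over its letters, and let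
\[
\Psi_\tau(\mathsf W)=\operatorname{Re}\bigl(\zeta(\mathsf W)^d\bigr)-b(\mathsf W).
\]
Then $w(\mathsf W)=\eta\omega\zeta(\mathsf W)$ and $a(\mathsf W)=\eta\operatorname{Re}(\xi\zeta(\mathsf W))+\eta^db(\mathsf W)$. The terms of order $\eta$ cancel in the rate, and for fixed $\tau$ \eqref{eq:taylor0} gives
\begin{equation}\label{eq:rate0}
\operatorname{rate}(\mathsf W)=\psi(0)+\eta^d\,\Psi_\tau(\mathsf W)+O(\eta^{d+1}).
\end{equation}

\emph{Choice of $\tau$.} Let $\beta\in\mathcal A$, $m=|\beta|$, and let $\mathsf W$ be a word of type $\beta$. Suppose first that all its letters belong to group $m$. Then $\zeta(\mathsf W)=ms_m+\iota\tau S$ and $b(\mathsf W)=ms_m^{d+1}-\tau^2B_mH$ with $S=S(\mathsf W)$, $H=H(\mathsf W)$. In the binomial expansion of $(ms_m+\iota\tau S)^d$ the odd powers of $\iota$ are purely imaginary and $\iota^2=-1$, so the real part is $(ms_m)^d-\tau^2B_mS^2+O(\tau^4)$. With $(ms_m)^d-ms_m^{d+1}=A_m$ we obtain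
\[
\Psi_\tau(\mathsf W)=A_m+\tau^2B_mQ(\mathsf W)+O(\tau^4).
\]
These words are exactly the words of Lemma~\ref{lem:select}. Let $\mathsf W_\beta$ be the one with a single $\mathsf y_\beta$ and otherwise letters $\mathsf x_{i,m}$. For small $\tau$ we get $\Psi_\tau(\mathsf W_\beta)>A_m$, since $Q(\mathsf W_\beta)>0$, and $\Psi_\tau(\mathsf W_\beta)-\Psi_\tau(\mathsf W)\ge\tau^2B_m/2-O(\tau^4)>0$ for the other words of this kind.

Suppose next that some letter of $\mathsf W$ is a base letter or belongs to another group. Let $x_1,\dots,x_m$ be the levels of the letters of $\mathsf W$. Since $0,s_1,\dots,s_M$ are distinct, not all $x_l$ equal $s_m$. As $\tau\to0$, $\Psi_\tau(\mathsf W)$ tends to $(\sum_lx_l)^d-\sum_lx_l^{d+1}$, which is less than $A_m$ by Lemma~\ref{lem:levels}. So $\Psi_\tau(\mathsf W)<A_m$ for small $\tau$.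

There are finitely many words. We can thus fix $\tau>0$ such that all non-base letters have $b>0$ and, for every $\beta\in\mathcal A$,
\[
\Psi_\tau(\mathsf W_\beta)>A_{|\beta|}>0\qquad\text{and}\qquad\Psi_\tau(\mathsf W_\beta)>\Psi_\tau(\mathsf W)\ \text{ for all words }\mathsf W\ne\mathsf W_\beta\text{ of type }\beta .
\]

\emph{Choice of $\eta$.} With $\tau$ fixed, these are finitely many strict inequalities that do not involve $\eta$. By \eqref{eq:rate0}, for small $\eta$ the word $\mathsf W_\beta$ has strictly the largest rate $u_\beta$ among the words of type $\beta$, and $u_\beta>\psi(0)$. The hypothesis $|\phi(0)|\ge1$ now gives $u_\beta>0$. Thus (H1) holds, (H0) is void, and Lemma~\ref{lem:cancel} gives the proposition.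
\end{proof}

Propositions~\ref{prop:P} and~\ref{prop:Pplus} are proved, and by Section~\ref{sec:baire} so are Theorems~\ref{thm:A} and~\ref{thm:B}.

\begin{thebibliography}{1}
\bibitem{Bayart} Fr\'ed\'eric Bayart, \emph{Hypercyclic algebras}, arXiv:1804.01730 (2018).
\end{thebibliography}
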